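\title{Touchdown in finite time at large voltage for a three-dimensional MEMS model with a hinged plate}

\begin{abstract}
We study a parabolic free boundary problem for a three-dimensional MEMS device, in which an elastic plate, hinged along the boundary of a convex planar domain, is attracted by a rigid ground plate through an electrostatic force of strength $\lambda$. We prove that the elastic plate touches the ground plate in finite time as soon as $\lambda$ exceeds a threshold that does not depend on the initial datum, and we bound the touchdown time. We also show that there is no stationary solution above the critical value of $\lambda$, and that the touchdown time is at most of order $(\log\lambda)^{-2}$ as $\lambda\to\infty$. The proof combines a positive test function for the hinged plate operator, a lower bound for the nonlocal force obtained from Green's formula, and a local energy estimate that does not depend on $\lambda$.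
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}
Let $D\subset\mathbb{R}^2$ be a bounded convex domain with $C^{4,\gamma}$ boundary, $\gamma\in(0,1)$. Let $\nu$ be the outward unit normal to $\partial D$ and $\kappa\ge0$ the curvature of $\partial D$. The numbers $\beta>0$, $\tau\ge0$, $\sigma\in(-1,1)$ and $\varepsilon>0$ are fixed throughout. A rigid ground plate occupies $D\times\{-1\}$, and an elastic top plate is the graph of a function $u:\overline D\to(-1,\infty)$. The region between the plates is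
\[
\Omega(u):=\{(x,z)\in D\times\mathbb{R}:\ -1<z<u(x)\}.
\]
We consider the free boundary problem
\begin{align}
&\partial_t u+\beta\Delta^2u-\tau\Delta u=-\lambda\, g(u)\quad\text{in } D,\ t>0,\label{eq:plate}\\
&u=\Delta u-(1-\sigma)\kappa\,\partial_\nu u=0\quad\text{on }\partial D,\ t>0,\qquad u(0)=u^0\quad\text{in } D,\label{eq:bc}\\
&\varepsilon^2\Delta'\psi_u+\partial_z^2\psi_u=0\quad\text{in }\Omega(u(t)),\qquad \psi_u=\frac{1+z}{1+u(t,x)}\quad\text{on }\partial\Omega(u(t)),\ t>0,\label{eq:potential}
\end{align}
where $\nabla'$ and $\Delta'$ act on $x\in D$ and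
\[
g(u)(x):=\varepsilon^2|\nabla'\psi_u(x,u(x))|^2+\big(\partial_z\psi_u(x,u(x))\big)^2 .
\]
The function $\psi_u$ is the electrostatic potential, equal to $1$ on the top plate and to $0$ on the ground plate. The function $g(u)\ge0$ is the squared field strength on the top plate, so the right-hand side of \eqref{eq:plate} pulls the plate down. The parameter $\lambda>0$ is proportional to the square of the applied voltage difference. The left-hand side of \eqref{eq:plate}, together with the hinged boundary conditions \eqref{eq:bc}, pulls the plate back toward $u=0$. The value of $g(u)$ at one point depends on the shape of the whole plate, through the domain on which \eqref{eq:potential} is solved.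

Fix $\xi\in(7/8,1)$ and let $W^{4\xi}_{2,\mathcal B}(D)$ be the subspace of the fractional Sobolev space $W^{4\xi}_2(D)$ formed by the functions $w$ with $w=\Delta w-(1-\sigma)\kappa\,\partial_\nu w=0$ on $\partial D$. An initial datum $u^0$ is \emph{admissible} if $u^0\in W^{4\xi}_{2,\mathcal B}(D)$ and $u^0>-1$ in $\overline D$. This is the model of \cite{Nik}. The following results about it are known, and we use them without proof.
\begin{enumerate}
\item[(a)] \emph{Well-posedness.} For each admissible $u^0$ and each $\lambda>0$ there is a unique solution $(u,\psi_u)$ on a maximal interval $[0,T_m)$, $T_m=T_m(u^0,\lambda)\in(0,\infty]$, with $u\in C([0,T_m);W^{4\xi}_{2,\mathcal B}(D))$ and $u(t)>-1$ in $\overline D$.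
\item[(b)] \emph{Small voltage.} Given $\rho\in(0,\tfrac12)$, there are $\lambda_*(\rho,\varepsilon)>0$ and $N(\rho,\varepsilon)>0$ such that $T_m=\infty$ provided $\lambda\in(0,\lambda_*)$, $u^0\ge-1+2\rho$ in $D$ and $\|u^0\|_{W^{4\xi}_{2,\mathcal B}(D)}\le N$. In this case $\inf_{[0,\infty)\times D}u>-1$.
\item[(c)] \emph{Touchdown.} If there are $T_0>0$ and $\rho_0\in(0,1)$ with $u(t)\ge-1+\rho_0$ in $D$ for $t\in[0,T_m)\cap[0,T_0]$, then $T_m\ge T_0$. If for each $T>0$ there is $\rho(T)\in(0,1)$ with $u(t)\ge-1+\rho(T)$ in $D$ for $t\in[0,T_m)\cap[0,T]$, then $T_m=\infty$. Consequently, if $T_m<\infty$, then touchdown occurs at $T_m$, meaning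
\[
\liminf_{t\to T_m}\ \min_{x\in\overline D}u(t,x)=-1 .
\]
\item[(d)] \emph{Energy equality.} Let $E(u):=E_m(u)-\lambda E_e(u)$, where
\begin{align*}
E_m(u)&:=\beta\int_D\Big(\tfrac12(\Delta u)^2+(1-\sigma)\big((\partial_{x_1}\partial_{x_2}u)^2-\partial_{x_1}^2u\,\partial_{x_2}^2u\big)\Big)dx+\frac{\tau}{2}\int_D|\nabla u|^2dx,\\
E_e(u)&:=\int_{\Omega(u)}\big(\varepsilon^2|\nabla'\psi_u|^2+(\partial_z\psi_u)^2\big)\,d(x,z).
\end{align*}
Then $E(u(t))+\int_0^t\|\partial_tu(s)\|_{L_2(D)}^2ds=E(u^0)$ for $t\in[0,T_m)$.
\end{enumerate}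

\subsection{The question}
By (b) there are global solutions for small $\lambda$, and by (c) the only possible singularity in finite time is touchdown. It is stated in \cite{Nik} that it remains an open problem whether a finite time singularity occurs when $\lambda$ is large enough. We read the problem as follows, with $D,\beta,\tau,\sigma,\varepsilon$ fixed.

\medskip
\noindent\textbf{Question.} \emph{Is there, for every admissible $u^0$, a threshold $\lambda^*(u^0)>0$ such that $T_m(u^0,\lambda)<\infty$ for every $\lambda>\lambda^*(u^0)$?}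
\medskip

A scalar caricature suggests the answer. For two infinite parallel plates at distance $v$ the potential is $(1+z)/v$ and $g=v^{-2}$. If the elastic force is replaced by a spring of stiffness $k>0$ with rest position $v=1$, the distance obeys
\begin{equation}\label{eq:scalar}
v'=k(1-v)-\lambda v^{-2}=v^{-2}\big(kv^2(1-v)-\lambda\big).
\end{equation}
The maximum of $kv^2(1-v)$ over $v>0$ is $4k/27$, attained at $v=2/3$. For $\lambda\le 4k/27$ there is an equilibrium. For $\lambda>4k/27$ the right-hand side of \eqref{eq:scalar} is negative on $(0,\infty)$ and tends to $-\infty$ at both ends, so it is at most $-\delta$ for some $\delta>0$. A positive solution then lives no longer than $v(0)/\delta$, and the same is true if \eqref{eq:scalar} holds only with $\le$. The threshold $4k/27$ does not depend on $v(0)$: a plate that starts far away feels a weak field, but the spring brings it back to where the field is strong. One therefore expects the answer yes, with a uniform threshold.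

\subsection{Results}
Let $V:=\{w\in W^2_2(D): w=0\text{ on }\partial D\}$ and $\log^+s:=\max\{\log s,0\}$.

\begin{theorem}\label{thm:A}
There are $\phi\in V$ with $\phi>0$ in $D$, depending only on $D,\beta,\tau,\sigma$, and $\lambda_{**}\in(0,\infty)$, depending only on $D,\beta,\tau,\sigma,\varepsilon$, such that for every admissible $u^0$ and every $\lambda>\lambda_{**}$, with $\Phi:=\max_{\overline D}\phi$,
\[
T_m(u^0,\lambda)\le 2+\Phi\,\log^+\!\Big(\frac{1}{\Phi|D|}\int_D\phi\,(1+u^0)\,dx\Big)<\infty ,
\]
and touchdown occurs at $T_m$.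
\end{theorem}

Thus the Question has the answer yes, with $\lambda^*(u^0)=\lambda_{**}$ for all $u^0$. The logarithm is the time the plate needs to come back from its initial position; two more units of time then suffice.

\begin{theorem}\label{thm:B}
Let $\lambda_c:=\sup\{\lambda>0:\ T_m(u^0,\lambda)=\infty\text{ for some admissible }u^0\}$.
\begin{enumerate}
\item[(i)] One has $0<\lambda_c\le\lambda_{**}<\infty$. For every $\lambda>\lambda_c$ all solutions touch down in finite time, and $\lambda_c$ is the smallest number with this property.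
\item[(ii)] For $\lambda>\lambda_c$ there is no stationary solution, that is, no time-independent solution $u\in W^4_2(D)$ of \eqref{eq:plate} that satisfies the boundary conditions in \eqref{eq:bc} and $u>-1$ in $\overline D$.
\item[(iii)] For each $L>0$ there is $K=K(L,D,\beta,\tau,\sigma,\varepsilon)\ge1$ such that, if $\|u^0\|_{L_2(D)}\le L$ and $\log\lambda>2K$, then $T_m(u^0,\lambda)\le(2K/\log\lambda)^2$. In particular, $T_m(u^0,\lambda)\to0$ as $\lambda\to\infty$.
\end{enumerate}
\end{theorem}

Throughout, $v:=1+u>0$ is the gap between the plates, and $\|\cdot\|_p$ is the norm of $L_p(D)$.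

\section{The model case of a local force}\label{sec:model}

Two features separate \eqref{eq:plate} from \eqref{eq:scalar}: the equation is of fourth order, so the maximum principle does not apply to it directly, and the force is nonlocal. The first is dealt with by a test function. To see this in isolation, set $\varepsilon=0$ for the length of this paragraph. Then \eqref{eq:potential} reads $\partial_z^2\psi=0$ on each vertical segment, so $\psi=(1+z)/v$ and $g(u)=v^{-2}$. Let $v>0$ be a smooth solution on $[0,T)$.

Let $\phi$ be the deflection of the hinged plate under a unit load, that is, the solution of $\beta\Delta^2\phi-\tau\Delta\phi=1$ with the boundary conditions \eqref{eq:bc}. We prove in Section~\ref{sec:phi} that $\phi>0$ in $D$. The plate operator is symmetric, so multiplying \eqref{eq:plate} by $\phi$ and integrating turns the elastic terms into $\int_Du\,dx=\int_Dv\,dx-|D|$. For the weighted mass $m:=\int_D\phi v\,dx\le\Phi\int_Dv\,dx$ and the weighted force $G:=\int_D\phi\,g(u)\,dx$ this gives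
\begin{equation}\label{eq:mass}
m'+\frac m\Phi+\lambda G\le|D| .
\end{equation}
It remains to bound $G$ from below by $m$. With $M_0:=\int_D\phi\,dx$, H\"older's inequality applied to $\phi=(\phi v)^{2/3}(\phi v^{-2})^{1/3}$ gives $M_0\le m^{2/3}G^{1/3}$, that is, $G\ge M_0^3/m^2$. Hence $\mu:=m/(\Phi|D|)$ satisfies
\[
\mu'\le\frac1\Phi(1-\mu)-\frac{\lambda M_0^3}{(\Phi|D|)^3}\,\mu^{-2},
\]
which is \eqref{eq:scalar} with $\le$ and $k=1/\Phi$. So $T<\infty$ whenever $\lambda>4\Phi^2|D|^3/(27M_0^3)$, for every initial datum.

For $\varepsilon>0$ the inequality \eqref{eq:mass} survives, since it uses only $g\ge0$ and $\phi\ge0$ (Lemma~\ref{lem:mass}). The H\"older step does not, because $g(u)(x)$ is no longer a function of $v(x)$. We replace it by two estimates on a fixed ball $B_R$ inside $D$.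
\begin{itemize}
\item The force on the part of the plate above $B_R$ is bounded below in terms of the height and the slope of that part (Section~\ref{sec:force}).
\item A local $W^2_2$ norm of $v$, which controls this height and slope, is bounded in time average by $m$, with constants that do not depend on $\lambda$ (Section~\ref{sec:local}).
\end{itemize}
By \eqref{eq:mass}, $m$ falls below a universal constant after some time, and from then on $\lambda\int G\,dt$ over a time interval of length one is bounded by a universal constant. The two estimates bound $\int G\,dt$ from below by another universal constant. For large $\lambda$ these bounds contradict each other, so the solution cannot exist that long (Section~\ref{sec:proofs}).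

\section{Solutions, the weak form, and elliptic facts}\label{sec:prelim}

\subsection{What is used about solutions}
The word solution in (a) has its usual meaning: $u\in C([0,T_m);W^{4\xi}_{2,\mathcal B}(D))$, and for a.e.\ $t\in(0,T_m)$ the functions $\partial_tu(t)$ and $g(u(t))$ belong to $L_2(D)$ and \eqref{eq:plate} holds in $D$ in the sense of distributions. For each $t$, $\psi_u\in W^1_2(\Omega(u))$ is the weak solution of the Dirichlet problem \eqref{eq:potential}. Three consequences are used.

In two dimensions $W^s_2(D)\hookrightarrow C^{k,\alpha}(\overline D)$ when $s-1>k+\alpha$. Since $4\xi>7/2$, we have $u(t)\in C^{2,\alpha}(\overline D)$ for some $\alpha\in(0,1)$. Since $4\xi>3$, we have $\Delta u(t)\in W^1_2(D)$. Finally $E(u(t))$ is finite for $t<T_m$, so (d) gives $\partial_tu\in L_2((0,T)\times D)$ and hence $u\in W^1_2(0,T;L_2(D))$ for $T<T_m$. This is the only use of (d). It implies that, for $f\in L_\infty(D)$, the functions $t\mapsto\int_Dfv\,dx$ and $t\mapsto\int_Dfv^2\,dx$ are locally absolutely continuous on $[0,T_m)$,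 with derivatives $\int_Df\,\partial_tu\,dx$ and $2\int_Dfv\,\partial_tu\,dx$.

\subsection{The weak form}
For $u,w\in V$ put
\[
\mathfrak a(u,w):=\beta\int_D\Delta u\,\Delta w\,dx-\beta(1-\sigma)\int_{\partial D}\kappa\,\partial_\nu u\,\partial_\nu w\,dS+\tau\int_D\nabla u\cdot\nabla w\,dx .
\]
This form is symmetric, and it is bounded on $V$ because $w\mapsto\partial_\nu w$ is bounded from $W^2_2(D)$ to $L_2(\partial D)$.

\begin{lemma}\label{lem:weak}
For a.e.\ $t\in(0,T_m)$,
\begin{equation}\label{eq:weak}
\int_D \partial_tu\,w\,dx+\mathfrak a(u,w)=-\lambda\int_D g(u)\,w\,dx\qquad\text{for all }w\in V.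
\end{equation}
\end{lemma}

\begin{proof}
Fix $t$ such that $\partial_tu,g(u)\in L_2(D)$ and \eqref{eq:plate} holds. The field $F:=\beta\nabla\Delta u-\tau\nabla u$ lies in $L_2(D)$, and so does $\operatorname{div}F=-\partial_tu-\lambda g(u)$. The identity $\int_Dw\operatorname{div}F\,dx=-\int_DF\cdot\nabla w\,dx$ holds for $w\in C_c^\infty(D)$ and, by density, for all $w\in W^1_2(D)$ that vanish on $\partial D$. Let $w\in V$. Green's formula $-\int_D\nabla f\cdot\nabla w\,dx=\int_Df\Delta w\,dx-\int_{\partial D}f\,\partial_\nu w\,dS$ holds for $f\in W^1_2(D)$. We take $f=\Delta u$, which equals $(1-\sigma)\kappa\,\partial_\nu u$ on $\partial D$, and obtain $\int_Dw\operatorname{div}F\,dx=\mathfrak a(u,w)$. This is \eqref{eq:weak}.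
\end{proof}

The exceptional set of times does not depend on $w$, so $w$ may be built from $u(t)$ itself.

\subsection{Facts on second order elliptic equations}
Let $\Delta_\varepsilon:=\varepsilon^2\Delta'+\partial_z^2$. We use the following standard facts.
\begin{enumerate}
\item[(E1)] \emph{Dirichlet problem in $D$.} Let $a>0$, $c\ge0$. For $f\in L_2(D)$ there is a unique $w\in V$ with $-a\Delta w+cw=f$, and $\|w\|_{W^2_2(D)}\le C\|f\|_2$. If $f\in C_c^\infty(D)$, then $w\in C^{4,\gamma}(\overline D)$ by Schauder theory.
\item[(E2)] \emph{Weak maximum principle.} Let $U\subset\mathbb{R}^n$ be a bounded Lipschitz domain, $A$ a constant positive definite symmetric matrix and $c\ge0$. If $w\in W^1_2(U)$ is a weak supersolution, that is, $\int_U(A\nabla w\cdot\nabla\vartheta+cw\vartheta)\ge0$ for all nonnegative $\vartheta\in C_c^\infty(U)$, and the trace of $w$ on $\partial U$ is nonnegative, then $w\ge0$ in $U$.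
\item[(E3)] \emph{Weak Harnack inequality} \cite[Theorem 8.18]{GT}. If $w\ge0$ is a weak supersolution as in (E2) in a ball $B_{4r}(x)$, then $\int_{B_{2r}(x)}w\le C\operatorname{ess\,inf}_{B_r(x)}w$ with $C$ independent of $w$.
\item[(E4)] \emph{Regularity at a boundary portion.} Let $U\subset\mathbb{R}^3$ be a bounded domain and $\Gamma\subset\partial U$ a relatively open portion of class $C^{2,\alpha}$. If $w\in W^1_2(U)$ is a weak solution of $\Delta_\varepsilon w=\operatorname{div}f$ with $f\in C^\alpha(\overline U)$ and $w=0$ on $\Gamma$, then $w\in C^{1,\alpha}(U\cup\Gamma)$ \cite[Corollary 8.36]{GT}. If $w\in C(\overline U)\cap C^2(U)$ solves $\Delta_\varepsilon w=0$ and agrees on $\Gamma$ with a function in $C^{2,\alpha}(\overline U)$, then $w\in C^{2,\alpha}(U\cup\Gamma)$ \cite[Lemma 6.18]{GT}.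
\end{enumerate}

\subsection{Conventions}
Fix a point of $D$, which we take as the origin, and $R>0$ with $\overline{B_{2R}}\subset D$, where $B_r:=\{|x|<r\}$. Fix $\eta\in C_c^\infty(B_{2R})$ with $0\le\eta\le1$ and $\eta=1$ on $B_R$. These choices depend only on $D$. The letters $C,c>0$, with or without index, denote constants that depend only on $D,\beta,\tau,\sigma,\varepsilon$; they never depend on $u^0$, $\lambda$ or $t$. A constant without index may change from line to line.

\section{A positive test function}\label{sec:phi}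

\begin{lemma}\label{lem:phi}
There is a unique $\phi\in V$ with $\mathfrak a(\phi,w)=\int_Dw\,dx$ for all $w\in V$. It is continuous on $\overline D$, and $\phi>0$ in $D$.
\end{lemma}

The boundary term in $\mathfrak a$ has a negative sign. This is an obstacle to coercivity, which we remove by converting the term into an integral over $D$, and it is exactly what makes $\phi$ positive.

\begin{proof}
\emph{Step 1: coercivity.} We claim that
\begin{equation}\label{eq:det}
\int_{\partial D}\kappa(\partial_\nu w)^2dS=2\int_D\det D^2w\,dx\qquad\text{for }w\in V .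
\end{equation}
Let first $w\in C^3(\overline D)$ with $w=0$ on $\partial D$. Then
\[
\operatorname{div}(\Delta w\,\nabla w-D^2w\,\nabla w)=(\Delta w)^2-|D^2w|^2=2\det D^2w,
\]
since the two third order terms $\nabla\Delta w\cdot\nabla w$ cancel. On $\partial D$ we have $\nabla w=(\partial_\nu w)\nu$. Parametrize $\partial D$ by arc length, $s\mapsto\mathbf c(s)$, so that $\mathbf c''=-\kappa\nu$. Differentiating $w(\mathbf c(s))=0$ twice gives $\mathbf c'\cdot D^2w\,\mathbf c'=\kappa\,\partial_\nu w$, and therefore $\Delta w-\nu\cdot D^2w\,\nu=\kappa\,\partial_\nu w$. The normal component of the field above is thus $\kappa(\partial_\nu w)^2$, and \eqref{eq:det} follows from the divergence theorem. For $w\in V$, take $f_k\in C_c^\infty(D)$ with $f_k\to\Delta w$ in $L_2(D)$ and let $w_k\in V$ solve $\Delta w_k=f_k$. By (E1), $w_k\in C^{4,\gamma}(\overline D)$ and $w_k\to w$ in $W^2_2(D)$. Both sides of \eqref{eq:det} are continuous in $W^2_2(D)$, so \eqref{eq:det} holds for $w$.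

Write $w_{ij}:=\partial_{x_i}\partial_{x_j}w$. Inserting \eqref{eq:det} in $\mathfrak a$ gives $\mathfrak a(w,w)=2E_m(w)$ and
\[
\mathfrak a(w,w)\ge\beta\int_D\big(w_{11}^2+w_{22}^2+2\sigma w_{11}w_{22}+2(1-\sigma)w_{12}^2\big)dx\ge\beta(1-|\sigma|)\int_D|D^2w|^2dx ,
\]
where we used $2|w_{11}w_{22}|\le w_{11}^2+w_{22}^2$. Moreover $\|D^2w\|_2^2\ge\frac12\|\Delta w\|_2^2\ge c\|w\|^2_{W^2_2(D)}$ by (E1). So $\mathfrak a$ is a bounded, symmetric and coercive form on $V$. The Lax--Milgram lemma gives $\phi$ and identifies it as the unique minimizer on $V$ of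
\[
J(w):=\tfrac12\mathfrak a(w,w)-\int_Dw\,dx .
\]
Continuity of $\phi$ follows from $W^2_2(D)\hookrightarrow C(\overline D)$.

\emph{Step 2: $\phi\ge0$.} For a second order problem one would compare $J(\phi)$ with $J(|\phi|)$, but $|\phi|$ need not lie in $W^2_2(D)$. We take the absolute value one level up instead, on the image of $\phi$ under the second order operator $\mathcal L:=-\beta\Delta+\tau$. For $w\in V$, integration by parts gives
\[
\int_D(\mathcal Lw)^2dx=\int_D\big(\beta^2(\Delta w)^2+2\beta\tau|\nabla w|^2+\tau^2w^2\big)dx,\qquad \int_Dw\,\mathcal Lw\,dx=\int_D\big(\beta|\nabla w|^2+\tau w^2\big)dx,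
\]
and hence
\begin{equation}\label{eq:aL}
\mathfrak a(w,w)=\frac1\beta\int_D(\mathcal Lw)^2dx-\frac\tau\beta\int_Dw\,\mathcal Lw\,dx-\beta(1-\sigma)\int_{\partial D}\kappa(\partial_\nu w)^2dS .
\end{equation}
Let $\tilde\phi\in V$ solve $\mathcal L\tilde\phi=|\mathcal L\phi|$. We compare the terms of $J(\tilde\phi)$ and $J(\phi)$.

First, $\int_D(\mathcal L\tilde\phi)^2=\int_D(\mathcal L\phi)^2$. Second, $\mathcal L(\tilde\phi\pm\phi)\ge0$, so $\tilde\phi\ge|\phi|$ by (E2). This gives $\int_D\tilde\phi\ge\int_D\phi$ and $\int_D\tilde\phi\,\mathcal L\tilde\phi=\int_D\tilde\phi\,|\mathcal L\phi|\ge\int_D\phi\,\mathcal L\phi$. Third, $\partial_\nu(\tilde\phi\pm\phi)\le0$ a.e.\ on $\partial D$. To see this, approximate $\mathcal L(\tilde\phi\pm\phi)\ge0$ in $L_2(D)$ by nonnegative $f_k\in C_c^\infty(D)$. The solutions $w_k\in V$ of $\mathcal Lw_k=f_k$ are nonnegative by (E2), lie in $C^1(\overline D)$ by (E1) and vanish on $\partial D$, so $\partial_\nu w_k\le0$. By (E1), $w_k\to\tilde\phi\pm\phi$ in $W^2_2(D)$, so $\partial_\nu w_k\to\partial_\nu(\tilde\phi\pm\phi)$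 in $L_2(\partial D)$. Thus $-\partial_\nu\tilde\phi\ge|\partial_\nu\phi|$ and $(\partial_\nu\tilde\phi)^2\ge(\partial_\nu\phi)^2$.

Since $\tau\ge0$, $1-\sigma>0$ and $\kappa\ge0$, formula \eqref{eq:aL} now gives $J(\tilde\phi)\le J(\phi)$. The minimizer is unique, so $\tilde\phi=\phi$. Hence $\phi\ge0$ and $\mathcal L\phi\ge0$.

\emph{Step 3: $\phi>0$.} The set of zeros of $\phi$ in $D$ is closed in $D$. It is also open: if $\phi(x)=0$ and $B_{4r}(x)\subset D$, then (E3) gives $\int_{B_{2r}(x)}\phi=0$. As $D$ is connected, either $\phi>0$ in $D$ or $\phi\equiv0$. The latter would give $\int_Dw\,dx=0$ for all $w\in V$, which is false.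
\end{proof}

\begin{example}\label{ex:disc}
Let $D$ be the unit disc, so that $\kappa=1$, and let $\tau=0$. With $r=|x|$ and $b:=(5+\sigma)/(1+\sigma)$,
\[
\phi(x)=\frac1{64\beta}(1-r^2)(b-r^2).
\]
Indeed $\Delta^2r^4=64$ gives $\beta\Delta^2\phi=1$. At $r=1$ we have $64\beta\Delta\phi=12-4b$ and $64\beta\,\partial_\nu\phi=2-2b$, and $12-4b=(1-\sigma)(2-2b)$ holds exactly for this $b$. The computation in the proof of Lemma~\ref{lem:weak} then gives $\mathfrak a(\phi,w)=\int_Dw\,dx$. Positivity is visible from $b>1$. As $\sigma\downarrow-1$ the function $\phi$ becomes unbounded, and for $\sigma=-1$ coercivity fails: $w=1-r^2$ has $\mathfrak a(w,w)=0$.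
\end{example}

Let $\Phi:=\max_{\overline D}\phi$ and $\phi_*:=\min_{\overline{B_{2R}}}\phi>0$. Along a solution put
\[
m(t):=\int_D\phi\,v(t)\,dx>0,\qquad G(t):=\int_D\phi\,g(u(t))\,dx\ge0 .
\]

\begin{lemma}\label{lem:mass}
The function $m$ is locally absolutely continuous on $[0,T_m)$, $G$ is integrable on $(0,T)$ for $T<T_m$, and \eqref{eq:mass} holds a.e.\ in $(0,T_m)$. Consequently, for $0\le t_1\le t_2<T_m$ and $t\in[0,T_m)$,
\begin{align}
m(t)&\le e^{-t/\Phi}m(0)+\Phi|D|,\label{eq:decay}\\
\lambda\int_{t_1}^{t_2}G\,dt&\le m(t_1)+|D|(t_2-t_1),\label{eq:budget}\\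
\int_{B_{2R}}v(t)\,dx&\le m(t)/\phi_* .\label{eq:L1}
\end{align}
\end{lemma}

\begin{proof}
By Section~\ref{sec:prelim}, $m$ is locally absolutely continuous and $m'=\int_D\phi\,\partial_tu\,dx$. Since $u(t)\in V$, Lemma~\ref{lem:phi} gives $\mathfrak a(u,\phi)=\int_Du\,dx=\int_Dv\,dx-|D|$. So \eqref{eq:weak} with $w=\phi$ reads $\lambda G=-m'-\int_Dv\,dx+|D|$ a.e. This shows that $G$ is measurable and locally integrable on $[0,T_m)$, and \eqref{eq:mass} follows from $m\le\Phi\int_Dv\,dx$. Dropping $\lambda G$ in \eqref{eq:mass} gives $(e^{t/\Phi}m)'\le|D|e^{t/\Phi}$, which integrates to \eqref{eq:decay}. Dropping $m/\Phi$ and using $m(t_2)\ge0$ gives \eqref{eq:budget}. Finally \eqref{eq:L1} holds because $v>0$, $\phi\ge0$ and $\phi\ge\phi_*$ on $B_{2R}$.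
\end{proof}

\section{A lower bound for the electrostatic force}\label{sec:force}

Time plays no role in this section. Let $\psi=\psi_u$ and $q:=1-\psi$, so that $q=0$ on the top plate and $q=1$ on the ground plate, and let $j(x):=\partial_z\psi(x,u(x))$.

Consider first $\varepsilon=0$ and one vertical segment. Green's formula for $q$ and $h:=1+z$, both annihilated by $\partial_z^2$, reads
\[
0=\int_{-1}^{u}(hq''-qh'')\,dz=\big[hq'-qh'\big]_{-1}^{u}=1-vj .
\]
This recovers $j=1/v$ without solving for $\psi$: the potential drop between the plates, tested with a function that vanishes on the ground plate, forces a flux through the top plate. For $\varepsilon>0$ we want the same argument in the cylinder over $B_R$. Nothing is known about $\nabla\psi$ on the lateral boundary, so $h$ and $\nabla h$ must vanish there. The first attempt $h=\chi(x)(1+z)$ with a cutoff $\chi$ produces the volume term $\varepsilon^2\int q\,(1+z)\Delta\chi$, and $\Delta\chi$ is negative near the maximum of $\chi$. To restore the sign we replace $1+z$ by $\sinh(\omega(1+z))/\omega$,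 which has the same value and slope at $z=-1$ and contributes the positive term $\omega^2h$ to $\Delta_\varepsilon h$. The price is a factor that is exponential in the height of the plate.

\begin{lemma}\label{lem:force}
Let $u\in C^{2,\alpha}(\overline D)$ with $v=1+u>0$ in $\overline D$, and let $\psi_u\in W^1_2(\Omega(u))$ be the weak solution of \eqref{eq:potential}. With $\omega:=4\sqrt2\,\varepsilon/R$ and $H:=\sup_{B_R}v$,
\[
\int_{B_R}g(u)\,dx\ \ge\ \frac{4\pi^2\omega^2R^4}{9}\ \frac{e^{-2\omega H}}{\pi R^2+\varepsilon^2\int_{B_R}|\nabla v|^2dx}\ .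
\]
\end{lemma}

\begin{proof}
\emph{Bounds and regularity.} The function $\psi^0(x,z):=(1+z)/v(x)$ is of class $C^{2,\alpha}$ on $\overline{\Omega(u)}$ and takes values in $[0,1]$ there. It is the trace of $\psi$ on the boundary of the Lipschitz domain $\Omega(u)$, so (E2), applied to $\psi$ and to $1-\psi$, gives $0\le\psi\le1$. Let $\Omega_r:=\Omega(u)\cap(B_r\times\mathbb{R})$ and let $\Gamma_r$ be the union of the parts of the top and bottom plates over $B_r$. These two parts are disjoint and of class $C^{2,\alpha}$. The function $\psi-\psi^0$ vanishes on $\Gamma_{2R}$ and solves $\Delta_\varepsilon(\psi-\psi^0)=\operatorname{div}f$ with $f:=-(\varepsilon^2\nabla'\psi^0,\partial_z\psi^0)\in C^{1,\alpha}$. The first part of (E4) gives $\psi\in C^{1,\alpha}(\Omega_{2R}\cup\Gamma_{2R})$. Fix $r\in(R,2R)$. Then $\psi$ is continuous on $\overline{\Omega_r}\subset\Omega_{2R}\cup\Gamma_{2R}$, and it is smooth in $\Omega_r$ because the scaling $x\mapsto x/\varepsilon$ turns $\Delta_\varepsilon$ into the Laplacian. The second part of (E4) gives $\psi\in C^{2,\alpha}(\Omega_r\cup\Gamma_r)$,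 and in particular $\psi\in C^2(\overline{\Omega_R})$.

\emph{The force in terms of $j$.} Differentiating $\psi(x,u(x))=1$ gives $\nabla'\psi=-j\nabla v$ on the top plate. Therefore, over $B_R$,
\begin{equation}\label{eq:top}
g(u)=(1+\varepsilon^2|\nabla v|^2)\,j^2,\qquad \partial_z\psi-\varepsilon^2\nabla v\cdot\nabla'\psi=(1+\varepsilon^2|\nabla v|^2)\,j\quad\text{on the top plate}.
\end{equation}

\emph{A subsolution.} Let $\chi(x):=(R^2-|x|^2)^2$ on $\overline{B_R}$ and $h(x,z):=\chi(x)\sinh(\omega(1+z))/\omega$. Then
\[
\Delta_\varepsilon h=\big(\varepsilon^2\Delta\chi+\omega^2\chi\big)\frac{\sinh(\omega(1+z))}{\omega},\qquad \Delta\chi=16|x|^2-8R^2 .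
\]
If $|x|^2\ge R^2/2$, then $\Delta\chi\ge0$. If $|x|^2<R^2/2$, then $\chi\ge R^4/4$ and $\varepsilon^2\Delta\chi+\omega^2\chi\ge-8\varepsilon^2R^2+\omega^2R^4/4=0$ by the choice of $\omega$. So $\Delta_\varepsilon h\ge0$ in $\Omega_R$.

\emph{Green's formula.} Let $n$ be the outward unit normal to $\partial\Omega_R$ and $\partial_Nf:=(\varepsilon^2\nabla'f,\partial_zf)\cdot n$ the conormal derivative. Since $\Delta_\varepsilon q=0$,
\[
-\int_{\Omega_R}q\,\Delta_\varepsilon h\,d(x,z)=\int_{\partial\Omega_R}\big(h\,\partial_Nq-q\,\partial_Nh\big)\,dS .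
\]
On the lateral boundary $\chi$ and $\nabla\chi$ vanish, so the integrand is zero. On the bottom $n=(0,-1)$, $h=0$, $q=1$ and $\partial_Nh=-\chi$, so the integrand is $\chi$. On the top $q=0$ and $n\,dS=(-\nabla v,1)\,dx$, so $\partial_Nq\,dS=-(1+\varepsilon^2|\nabla v|^2)\,j\,dx$ by \eqref{eq:top}. Since $q\ge0$ and $\Delta_\varepsilon h\ge0$,
\[
\int_{B_R}\chi\,\frac{\sinh(\omega v)}{\omega}\,(1+\varepsilon^2|\nabla v|^2)\,j\,dx=\int_{B_R}\chi\,dx+\int_{\Omega_R}q\,\Delta_\varepsilon h\,d(x,z)\ \ge\ \int_{B_R}\chi\,dx=\frac{\pi R^6}{3}.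
\]
This is the substitute for $vj=1$.

\emph{Conclusion.} Split the integrand on the left as the product of $\chi^{1/2}(1+\varepsilon^2|\nabla v|^2)^{1/2}j$ and $\chi^{1/2}(1+\varepsilon^2|\nabla v|^2)^{1/2}\sinh(\omega v)/\omega$. The Cauchy--Schwarz inequality, \eqref{eq:top}, $\chi\le R^4$ and $\sinh(\omega v)\le\frac12e^{\omega H}$ give
\[
\Big(\frac{\pi R^6}3\Big)^2\le R^4\int_{B_R}g(u)\,dx\ \cdot\ R^4\,\frac{e^{2\omega H}}{4\omega^2}\Big(\pi R^2+\varepsilon^2\int_{B_R}|\nabla v|^2dx\Big),
\]
which is the claim.
\end{proof}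

\section{A local estimate independent of $\lambda$}\label{sec:local}

Lemma~\ref{lem:force} asks for upper bounds on $\sup_{B_R}v$ and $\|\nabla v\|_{L_2(B_R)}$, while Lemma~\ref{lem:mass} provides only an $L_1$ bound. The gap is closed by parabolic smoothing, but the estimate must not deteriorate as $\lambda$ grows, and we have no upper bound on $\lambda g(u)$. The force term is harmless if the test function in \eqref{eq:weak} is nonnegative, for then it has a sign and can be dropped. The function $u$ lies in $V$ but need not be nonnegative. The function $v$ is positive but equals $1$ on $\partial D$, so it is not in $V$. We therefore test with $\eta^8v$.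

Along a solution put
\[
y:=\eta^4v,\quad X:=\|y\|_2^2=\int_D\eta^8v^2dx,\quad Y:=\|\Delta y\|_2^2,\quad P:=\int_D\eta^4v^2dx,\quad Z:=\int_D\eta^6|\nabla v|^2dx .
\]
By Section~\ref{sec:prelim}, $Y$ is continuous on $[0,T_m)$ and $X$ is locally absolutely continuous with $X'=2\int_D\eta^8v\,\partial_tu\,dx$. Since $y\in C^2_c(B_{2R})$, we have $\|D^2y\|_2=\|\Delta y\|_2$ (two integrations by parts for smooth $y$, then mollification). The Poincar\'e inequality in $B_{2R}$, applied to $\nabla y$ and to $y$, and the embedding $W^2_2\hookrightarrow L_\infty$ give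
\begin{equation}\label{eq:sob}
\|y\|_\infty+\|\nabla y\|_2\le C\sqrt Y .
\end{equation}
The power of $\eta$ is chosen so that all errors caused by the cutoff are bounded by $P$, and $P=\int_Dyv\,dx$ pairs $y$, which \eqref{eq:sob} bounds in $L_\infty$, with $v$, which \eqref{eq:L1} bounds in $L_1$.

\begin{lemma}\label{lem:local}
There are constants $C_2,C_3$ such that
\begin{align}
X^2&\le C_3\,Y\,m^2\qquad\text{for all }t\in[0,T_m),\label{eq:XY}\\
X'+\tfrac\beta2\,Y&\le C_2\,m^2\qquad\text{for a.e. }t\in(0,T_m).\label{eq:Xprime}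
\end{align}
\end{lemma}

\begin{proof}
By $\eta\le1$, \eqref{eq:sob} and \eqref{eq:L1},
\begin{equation}\label{eq:P}
X\le P=\int_Dy\,v\,dx\le\|y\|_\infty\int_{B_{2R}}v\,dx\le C\sqrt Y\,m ,
\end{equation}
which proves \eqref{eq:XY}. For \eqref{eq:Xprime} take $w=\eta^8v\in C_c^2(D)\subset V$ in \eqref{eq:weak}. The boundary term of $\mathfrak a$ vanishes, and $v>0$, $g\ge0$ give
\begin{equation}\label{eq:test}
\tfrac12X'+\beta\int_D\Delta v\,\Delta(\eta^8v)\,dx+\tau\int_D\nabla v\cdot\nabla(\eta^8v)\,dx=-\lambda\int_D\eta^8v\,g(u)\,dx\le0 .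
\end{equation}
From here on $\lambda$ is absent. We use two tools. Integrating $\Delta(v^2)=2v\Delta v+2|\nabla v|^2$ against $\vartheta\in C_c^\infty(D)$ gives
\begin{equation}\label{eq:ibp}
\int_D\vartheta\,v\Delta v\,dx=-\int_D\vartheta|\nabla v|^2dx+\frac12\int_Dv^2\Delta\vartheta\,dx .
\end{equation}
And by the product rule, for $f\in C^\infty(\overline D)$ and $k\ge2$ we have $|\nabla(\eta^kf)|\le C\eta^{k-1}$ and $|\Delta(\eta^kf)|\le C\eta^{k-2}$, with $C$ depending on $f$, $k$ and $\eta$.

\emph{The stretching term.} Integration by parts and \eqref{eq:ibp} with $\vartheta=\eta^8$ give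
\[
\int_D\nabla v\cdot\nabla(\eta^8v)\,dx=-\int_D\eta^8v\Delta v\,dx\ge-\frac12\int_Dv^2\Delta\eta^8dx\ge-CP ,
\]
because $|\Delta\eta^8|\le C\eta^6\le C\eta^4$.

\emph{The bending term.} Let $\theta:=\eta^4$ and $b:=2\nabla\theta\cdot\nabla v+v\Delta\theta$, so that $\Delta y=\theta\Delta v+b$. Since $|\nabla\theta|\le C\eta^3$ and $|\Delta\theta|\le C\eta^2$,
\begin{equation}\label{eq:b}
|b|\le C\eta^3|\nabla v|+C\eta^2v .
\end{equation}
From $\eta^8v=\theta y$ and $\nabla y=\theta\nabla v+v\nabla\theta$ we get
\[
\Delta(\eta^8v)=\theta\Delta y+2\nabla\theta\cdot\nabla y+y\Delta\theta=\theta^2\Delta v+2\theta b+2v|\nabla\theta|^2 .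
\]
Multiplying by $\Delta v$ and completing the square gives
\[
\Delta v\,\Delta(\eta^8v)=(\Delta y)^2-b^2+2|\nabla\theta|^2\,v\Delta v .
\]
By \eqref{eq:b}, $\int_Db^2dx\le C(Z+P)$. For the last term use \eqref{eq:ibp} with $\vartheta=|\nabla\theta|^2=16\eta^6|\nabla\eta|^2$, which satisfies $\vartheta\le C\eta^6$ and $|\Delta\vartheta|\le C\eta^4$; this gives $\int_D\vartheta\,v\Delta v\,dx\ge-C(Z+P)$. Altogether
\begin{equation}\label{eq:bend}
\int_D\Delta v\,\Delta(\eta^8v)\,dx\ge Y-C(Z+P).
\end{equation}

\emph{Interpolation of $Z$.} By \eqref{eq:ibp} with $\vartheta=\eta^6$ we have $Z\le-\int_D\eta^6v\Delta v\,dx+CP$. Write $\eta^6v\Delta v=\eta^2v\,(\Delta y-b)$. The Cauchy--Schwarz inequality gives $\int_D\eta^2v|\Delta y|\,dx\le\sqrt{PY}$. By \eqref{eq:b} and Young's inequality, $\eta^2v|b|\le C\eta^5v|\nabla v|+C\eta^4v^2\le\frac12\eta^6|\nabla v|^2+C\eta^4v^2$. Hence $Z\le\sqrt{PY}+\frac12Z+CP$, that is, $Z\le2\sqrt{PY}+CP$. Inserting this in \eqref{eq:bend} and using $C\sqrt{PY}\le\frac14Y+C^2P$, we find $\int_D\Delta v\,\Delta(\eta^8v)\,dx\ge\frac34Y-CP$.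

\emph{Conclusion.} By \eqref{eq:test}, the last bound, the bound for the stretching term and \eqref{eq:P},
\[
\tfrac12X'+\tfrac34\beta Y\le CP\le C\sqrt Y\,m\le\tfrac12\beta Y+Cm^2 .
\]
Subtracting $\frac12\beta Y$ and multiplying by $2$ gives \eqref{eq:Xprime}.
\end{proof}

We can now express the force bound through $Y$.

\begin{lemma}\label{lem:GY}
There are constants $c_1,C_1$ such that $G(t)\ge c_1e^{-C_1\sqrt{Y(t)}}$ for a.e.\ $t\in(0,T_m)$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:force} applies to $u(t)$. On $B_R$ we have $v=y$, so \eqref{eq:sob} gives $H\le C\sqrt Y$ and $\int_{B_R}|\nabla v|^2dx\le CY$. Since $Y\le2e^{\sqrt Y}$, the denominator in Lemma~\ref{lem:force} is at most $Ce^{\sqrt Y}$. Finally $G\ge\phi_*\int_{B_R}g(u)\,dx$.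
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The three estimates combine into one statement: a solution that stays bounded, in the weak sense measured by $m$ and $X$, can survive a time interval of given length only if $\lambda$ is not too large.

\begin{proposition}\label{prop:window}
For each $M>0$ there is $K(M)\ge1$, depending only on $M,D,\beta,\tau,\sigma,\varepsilon$, with the following property. If $\ell\in(0,1]$, $I=[t_1,t_1+\ell]\subset[0,T_m)$, $m\le M$ on $I$ and $X(t_1)\le M$, then
\[
\lambda\le K(M)\,e^{K(M)/\sqrt\ell}.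
\]
\end{proposition}

\begin{proof}
Integrating \eqref{eq:Xprime} over $I$ and using $X\ge0$ and $\ell\le1$ gives
\[
\int_IY\,dt\le Q:=\frac2\beta\,(M+C_2M^2).
\]
This controls $Y$ only in the mean, but that is enough. By Chebyshev's inequality the set of $t\in I$ with $Y(t)>2Q/\ell$ has measure at most $\ell/2$. On the rest of $I$ Lemma~\ref{lem:GY} applies with $Y\le2Q/\ell$, and $G\ge0$. Together with \eqref{eq:budget} this yields
\[
\lambda\,\frac{c_1\ell}2\,e^{-C_1\sqrt{2Q/\ell}}\le\lambda\int_IG\,dt\le M+|D| .
\]
For $s>0$ one has $s\ge2\log s$, since $s-2\log s$ has its minimum $2-2\log2>0$ at $s=2$. With $s=\ell^{-1/2}$ this says $\ell\ge e^{-1/\sqrt\ell}$. The claim follows with $K(M):=\max\{2(M+|D|)/c_1,\ 1+C_1\sqrt{2Q}\}$.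
\end{proof}

To obtain a threshold that is uniform in $u^0$, we must reach a time at which $m$ and $X$ are bounded independently of $u^0$. The mass forgets its initial value at an exponential rate. Once the mass is bounded, $X$ forgets its value within unit time, because \eqref{eq:XY} turns the dissipation $Y$ into a quadratic damping.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\phi$ be the function of Lemma~\ref{lem:phi}. Put $m_*:=2\Phi|D|$ and $t_0:=\Phi\log^+\big(m(0)/(\Phi|D|)\big)$, and suppose that $T_m>t_0+2$. We show that $\lambda$ is bounded by a constant that does not depend on $u^0$.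

For $t\ge t_0$ we have $e^{-t/\Phi}m(0)\le\Phi|D|$, so \eqref{eq:decay} gives $m\le m_*$ on $[t_0,t_0+2]$. By \eqref{eq:XY}, $Y\ge X^2/(C_3m_*^2)$ there, and \eqref{eq:Xprime} gives
\[
X'\le A-aX^2\quad\text{a.e. in }(t_0,t_0+2),\qquad A:=C_2m_*^2,\quad a:=\frac{\beta}{2C_3m_*^2}.
\]
We bound $X(t_0+1)$. If $X(s)\le\sqrt{2A/a}$ for some $s\in[t_0,t_0+1]$, then $X'\le A$ gives $X(t_0+1)\le\sqrt{2A/a}+A$. Otherwise $A<\frac a2X^2$ on $[t_0,t_0+1]$. Then $1/X$ is absolutely continuous on this interval and $(1/X)'=-X'/X^2\ge\frac a2$ a.e., so $1/X(t_0+1)\ge\frac a2$. In both cases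
\[
X(t_0+1)\le X_*:=\max\big\{\sqrt{2A/a}+A,\ 2/a\big\}.
\]
Proposition~\ref{prop:window} with $I=[t_0+1,t_0+2]$, $\ell=1$ and $M_*:=\max\{m_*,X_*\}$ gives
\[
\lambda\le\lambda_{**}:=K(M_*)\,e^{K(M_*)},
\]
and $\lambda_{**}$ depends only on $D,\beta,\tau,\sigma,\varepsilon$. Therefore $\lambda>\lambda_{**}$ implies $T_m\le t_0+2$, which is the stated bound. Touchdown at $T_m$ follows from (c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i) Fix $\rho\in(0,\frac12)$. The datum $u^0=0$ is admissible, has norm $0\le N(\rho,\varepsilon)$ and satisfies $0\ge-1+2\rho$. By (b), $T_m(0,\lambda)=\infty$ for $\lambda\in(0,\lambda_*(\rho,\varepsilon))$, so $\lambda_c\ge\lambda_*(\rho,\varepsilon)>0$. Theorem~\ref{thm:A} gives $\lambda_c\le\lambda_{**}$. For $\lambda>\lambda_c$ every solution has $T_m<\infty$ by the definition of $\lambda_c$, and (c) gives touchdown. If $\mu<\lambda_c$, there are $\lambda\in(\mu,\lambda_c]$ and an admissible $u^0$ with $T_m(u^0,\lambda)=\infty$. This solution satisfies $u(t)>-1$ in $\overline D$ for all $t\ge0$,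 so $\mu$ does not have the property.

(ii) A stationary solution $u$ is an admissible datum, since $W^4_2(D)\subset W^{4\xi}_2(D)$. The function that equals $u$ for all $t\ge0$ is a global solution with this datum. By uniqueness in (a), $T_m(u,\lambda)=\infty$, which is impossible for $\lambda>\lambda_c$.

(iii) Let $\|u^0\|_2\le L$, so that $\|v(0)\|_2\le L+|D|^{1/2}$. Then $X(0)\le(L+|D|^{1/2})^2$ and $m(0)\le\Phi|D|^{1/2}(L+|D|^{1/2})$, and \eqref{eq:decay} gives $m\le m(0)+\Phi|D|$ on $[0,T_m)$. Put
\[
M:=\max\big\{(L+|D|^{1/2})^2,\ \Phi|D|^{1/2}(L+|D|^{1/2})+\Phi|D|\big\},\qquad K:=K(M).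
\]
Let $0<T<\min\{T_m,1\}$. Proposition~\ref{prop:window} with $I=[0,T]$ gives $\log\lambda\le\log K+KT^{-1/2}$. If $\log\lambda>2K$, then $\log K\le K<\frac12\log\lambda$, so $KT^{-1/2}\ge\frac12\log\lambda$, that is, $T\le(2K/\log\lambda)^2$. As $T<\min\{T_m,1\}$ was arbitrary, $\min\{T_m,1\}\le(2K/\log\lambda)^2<1$. The minimum is therefore $T_m$, and the bound follows. For a fixed admissible $u^0$ it applies with any $L\geq\|u^0\|_2$, $L>0$, and gives $T_m(u^0,\lambda)\to0$ as $\lambda\to\infty$.
\end{proof}

\begin{remark}[Where the hypotheses enter]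
Apart from their role in the known results (a)--(d), the hypotheses are used as follows. The convexity of $D$ and the signs $1-\sigma>0$, $\tau\ge0$ enter the comparison $J(\tilde\phi)\le J(\phi)$; if $\kappa$ took negative values, the boundary term in \eqref{eq:aL} could move in the wrong direction and this proof of positivity would break down. The condition $|\sigma|<1$ gives coercivity, which can fail at $\sigma=-1$ by Example~\ref{ex:disc}. The smoothness of $\partial D$ is used in (E1). The exponent $\xi$ enters through $u(t)\in C^{2,\alpha}(\overline D)$, needed for (E4) and for the test function $\eta^8v$, and through $\Delta u(t)\in W^1_2(D)$, needed for \eqref{eq:weak}. The positivity of $\beta$ supplies the dissipation $Y$, which in two dimensions controls $\sup_{B_R}v$. Of the force, the proofs of Lemmas~\ref{lem:mass} and~\ref{lem:local} use only the sign; its structure enters through Lemma~\ref{lem:force} alone.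
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, monograph on elliptic equations of second order; cited are Lemma 6.18, Theorem 8.18 and Corollary 8.36.

\bibitem{Nik}
Katerina Nik, \emph{On a Free Boundary Model for Three-Dimensional MEMS with a Hinged Top Plate II: Parabolic Case}, arXiv:2103.06776 (2021).

\end{thebibliography}
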